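# Three slopes in a plane of twists: extension groups that are not hierarchically hyperbolic

## 1. The expected answer, tried on groups of multitwists

Let $S$ be a closed, connected, oriented surface of genus at least $2$, with mapping class group $\mathrm{Mod}(S)$, and let $p\in S$ be a marked point. The Birman exact sequence is
$$1\to\pi_1(S,p)\to \mathrm{Mod}(S,p)\to\mathrm{Mod}(S)\to1 .$$
For $G<\mathrm{Mod}(S)$, the *$\pi_1S$-extension group* $\Gamma=\Gamma_G$ of $G$ is the preimage of $G$ in $\mathrm{Mod}(S,p)$. It fits into $1\to\pi_1S\to\Gamma\to G\to1$, and it is determined up to isomorphism by its monodromy, the inclusion $G\hookrightarrow\mathrm{Mod}(S)$.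

Suppose $G$ is geometrically well behaved. Is $\Gamma$ well behaved too? Here is a precise version. Let $\mathcal C(S)$ be the curve graph, which is Gromov hyperbolic by Masur–Minsky. If a group $G$ is hyperbolic relative to subgroups $H_1,\dots,H_k$, its *coned-off Cayley graph* is the Cayley graph with one extra vertex for each coset $gH_i$, joined by edges to all elements of $gH_i$.

**Definition 1.1.** A finitely generated group $G<\mathrm{Mod}(S)$ is *parabolically geometrically finite* (PGF) if it is relatively hyperbolic relative to a (possibly trivial) collection $\{H_1,\dots,H_k\}$ such that (1) each $H_i$ contains a finite index abelian subgroup consisting entirely of multitwists, and (2) the coned-off Cayley graph of $G$ embeds $G$-equivariantly and quasi-isometrically into $\mathcal C(S)$.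

The expected answer is the following statement, posed as a conjecture in Dowdall, Durham, Leininger and Sisto, "Extensions of Veech groups I: A hyperbolic action", arXiv:2006.16425: *if $G$ is PGF, then $\Gamma_G$ is a hierarchically hyperbolic space* (HHS, in the sense of Behrstock–Hagen–Sisto). Two families support it. If $\mathcal H=\{\{id\}\}$, then $G$ is convex cocompact, and $\Gamma_G$ is word-hyperbolic by results of Farb–Mosher, Hamenstädt and Mj–Sardar. Lattice Veech groups are PGF by a theorem of Tang, and their extension groups are HHSs.

The definition of an HHS is long. We need only one consequence, stated in Section 4. Throughout, "$\Gamma$ is an HHS" means that $\Gamma$ with a word metric admits some HHS structure; no equivariance is required.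

Now we test the guess on the most direct parabolic groups, the groups of multitwists. Let $A=\{a_1,\dots,a_r\}$ be a multicurve (disjoint, essential, pairwise non-isotopic curves), let $T_A\cong\mathbb Z^r$ be its group of multitwists, and let $H\le T_A$ with $H\cong\mathbb Z^k$. Write $\tau_j:H\to\mathbb Z$ for the exponent of $T_{a_j}$, put $V=H\otimes\mathbb R\cong\mathbb R^k$, and extend $\tau_j$ linearly to $V$. The map $(\tau_1,\dots,\tau_r):V\to\mathbb R^r$ is injective.

Put $p$ in a component $S_v$ of $S\setminus A$. Each $h\in H$ has the lift $z_h=\prod_l T_{a_l}^{\tau_l(h)}\in\Gamma_H$, and $Z=\{z_h\}\cong\mathbb Z^k$. Pushing $p$ around a loop in $S_v$ does not interfere with twists in annuli around $A$, so $\Gamma_H$ contains $\pi_1(S_v,p)\times Z$, a free group times $\mathbb Z^k$. What happens across a boundary curve $a_j$ of $S_v$? Let $b\subset S_v$ be a curve that, together with $a_j$, bounds an annulus containing $p$. In $S$ the curves $b$ and $a_j$ are isotopic; in $S\setminus p$ they are not (checked in Section 10). The element $c_j=T_bT_{a_j}^{-1}\in\pi_1(S,p)$ is the push of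 $p$ around a loop parallel to $a_j$. For the region on the other side of $a_j$, the factor that commutes with the pushes is
$$Z^{(j)}=\Big\{T_b^{\tau_j(h)}\prod_{l\ne j}T_{a_l}^{\tau_l(h)}\Big\}=\{z_h\,c_j^{\tau_j(h)}:h\in H\},$$
since $A$ and $(A\setminus a_j)\cup\{b\}$ are the same multicurve in $S$, but $p$ lies on different sides of the $j$-th curve. If $z_hc_j^{\tau_j(h)}=z_{h'}$, then projecting to $H$ gives $h=h'$, so $c_j^{\tau_j(h)}=1$ and $\tau_j(h)=0$. Hence
$$Z\cap Z^{(j)}=\{z_h:\tau_j(h)=0\}.$$
So in the flat $Z\cong\mathbb Z^k$ of the vertex $v$ there is one distinguished hyperplane $\ker\tau_j$ for each boundary curve $a_j$ of $S_v$ with $\tau_j\neq0$. If all these product pieces are to fit together as a hierarchy, one would like coordinates on $Z$ in which the distinguished hyperplanes are coordinate hyperplanes. Try small cases.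

* $k=1$: the only distinguished hyperplane is $\{0\}\subset\mathbb R$. There is no conflict.
* $H=T_A$: the $\tau_j$ are the coordinates of $\mathbb Z^r$, so all distinguished hyperplanes are coordinate hyperplanes. There is no conflict.
* $k=2$, with two distinct lines: a linear change of coordinates makes them the two axes. There is no conflict.
* $k=2$, $S_v$ a pair of pants with boundary $a_1,a_2,a_3$, and $H=\{T_{a_1}^xT_{a_2}^yT_{a_3}^{x+y}\}$: there are three distinguished lines $\ker x$, $\ker y$, $\ker(x+y)$ in $\mathbb R^2$. Three lines cannot be two coordinate axes.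

The last case is only a warning. A hierarchy on $\Gamma$ need not be linear on $Z$, nor invariant under $Z$: if $\mu$ is the coordinatewise median on $\mathbb R^2$ and $\beta$ is any bi-Lipschitz homeomorphism of $\mathbb R^2$, then $\beta^{-1}\mu(\beta\cdot,\beta\cdot,\beta\cdot)$ is another Lipschitz median, for which straightness means nothing. The talk shows that the warning is nevertheless right, and that the conjecture is false.

## 2. Dependent slopes obstruct coarse medians: the statements

For a component $S_v$ of $S\setminus A$ let $\mathcal V_v$ be the set of distinct hyperplanes $\ker\tau_j\subset V$, over the $a_j\subset\partial S_v$ with $\tau_j\ne0$. Call $\mathcal V_v$ *independent* if functionals defining its members (one each) are linearly independent.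

**Theorem A.** For every $S$ of genus $\ge2$ there are curves $a_1,a_2,a_3$ such that, with $H=\{T_{a_1}^xT_{a_2}^yT_{a_3}^{x+y}\}\cong\mathbb Z^2$ and any pseudo-Anosov $f$, for all large $N$ the groups $G=H$ and $G=\langle H,f^N\rangle\cong H*\mathbb Z$ are PGF, but $\Gamma_G$ is not an HHS.

**Theorem B.** Let $k\ge2$, let $H\cong\mathbb Z^k$ be a group of multitwists as in Section 1, let $f$ be pseudo-Anosov, and let $G=H$, or $G=\langle H,f^N\rangle$ with $N$ large. Then $G$ is PGF. If $\Gamma_G$ admits a coarse median in the sense of Bowditch (in particular if $\Gamma_G$ is an HHS), then $\mathcal V_v$ is independent for every component $S_v$.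

*Theorem B implies Theorem A.* Choose a pair of pants in $S$ with pairwise non-isotopic boundary curves $a_1,a_2,a_3$ and connected complement, of genus $g-2$ with three boundary components. With $H$ as in Theorem A we have $k=2$, and for the pants component $\mathcal V_v$ consists of the three distinct lines $\ker x,\ker y,\ker(x+y)$ in $\mathbb R^2$, which are dependent. The isomorphism $\langle H,f^N\rangle\cong H*\mathbb Z$ is part of Section 3.

So the conjecture fails in every genus, for $\mathbb Z^2$ and for non-elementary groups $\mathbb Z^2*\mathbb Z$. It remains to prove Theorem B.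

## 3. Multitwists and a power of a pseudo-Anosov play ping-pong

If $G=H$, then $G$ is hyperbolic relative to $\{G\}$, its coned-off graph is bounded, and $H$ fixes the vertex $a_1$ of $\mathcal C(S)$, so the constant map to $a_1$ is an equivariant quasi-isometric embedding. Thus $H$ is PGF.

Let $G=\langle H,f^N\rangle$. We use that $\mathrm{Mod}(S)$ acts acylindrically on $\mathcal C(S)$ (Bowditch, *Tight geodesics*): for each $\epsilon$ there are $R,n$ such that if $d(x,y)\ge R$, at most $n$ elements $g$ satisfy $d(x,gx)\le\epsilon$ and $d(y,gy)\le\epsilon$. Standard consequences for loxodromics (Bestvina–Fujiwara; Dahmani–Guirardel–Osin): the stabilizer $E(f)$ of the fixed pair of a loxodromic $f$ is virtually $\langle f\rangle$, and loxodromics sharing one fixed point share both.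

Write $(x|y)_w=\frac12(d(x,w)+d(y,w)-d(x,y))$, and let $\delta$ be such that $\min\{(x|y)_w,(y|z)_w\}\le(x|z)_w+\delta$ in $\mathcal C(S)$. Put $x_0=a_1$, which is fixed by $H$. Let $\xi_\pm$ be the fixed points of $f$ in $\partial\mathcal C(S)$ and $\lambda_f>0$ its stable translation length, so $d(x_0,f^mx_0)\ge\lambda_f|m|$.

**Step 1.** *No $h\in H\setminus1$ satisfies $h\xi_s=\xi_t$ for signs $s,t$.* If $h\xi_s=\xi_t$, then $hfh^{-1}$ and $f$ share a fixed point, hence have the same fixed pair, so $h\in E(f)$. If $h\ne1$, then $h$ has infinite order, as $H$ is torsion free, so some nontrivial power of $h$ is a nontrivial power of $f$, hence pseudo-Anosov. But $h$ is reducible.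

**Step 2.** *There is $K$ with $(f^ax_0\,|\,hf^bx_0)_{x_0}\le K$ for all $h\in H\setminus1$ and $a,b\ne0$.* This is where the possibly infinite stabilizers in $\mathcal C(S)$ must be controlled. Suppose not: there are $h_i,a_i,b_i$ with Gromov product $>i$; pass to a subsequence on which $a_i$ has constant sign $s$ and $b_i$ has constant sign $t$. A Gromov product is at most the distance from $x_0$ to either point, so $|a_i|,|b_i|\to\infty$. Orbits of $f$ are quasigeodesics, so there is $C'$ such that, for $0\le m\le|a|$, $f^{sm}x_0$ is $C'$-close to any geodesic $[x_0,f^{s|a|}x_0]$, and each point of that geodesic is $C'$-close to some such $f^{sm}x_0$; likewise for $t$. If $u,u'$ lie at the same distance $r\le(y|y')_{x_0}$ from $x_0$ on geodesics $[x_0,y]$, $[x_0,y']$, then $(u|u')_{x_0}\ge r-2\delta$, so $d(u,u')\le4\delta$. Hence with $C=2C'+4\delta$ the following holds: for each fixed $m$ and all large $i$ there is $m'\ge0$ with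
$$d(f^{sm}x_0,\,h_if^{tm'}x_0)\le C,$$
and $m'>0$ once $\lambda_fm>C$. Since $h_ix_0=x_0$, the number $d(x_0,f^{tm'}x_0)$ is within $C$ of $d(x_0,f^{sm}x_0)$, so for fixed $m$ only finitely many $m'$ occur. Let $R$ be the acylindricity constant for $\epsilon=2C$, and fix $m$ so large that $d(x_0,f^{sm}x_0)\ge R+C$. If $i,i'$ have the same $m'$, then $g=h_i^{-1}h_{i'}$ fixes $x_0$ and moves $f^{tm'}x_0$ by at most $2C$, while $d(x_0,f^{tm'}x_0)\ge R$. So there are only finitely many such $g$, and hence only finitely many distinct $h_i$. Pass to a constant $h_i=h$. Now $(f^{a_i}x_0|hf^{b_i}x_0)_{x_0}\to\infty$ with $a_i\to s\infty$ and $b_i\to t\infty$, which says $h\xi_t=\xi_s$. This contradicts Step 1.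

**Step 3.** *Local to global.* Let $p_0,\dots,p_l$ satisfy $(p_{i-1}|p_{i+1})_{p_i}\le K$ for $0<i<l$ and $\ell_i=d(p_{i-1},p_i)\ge4K+4\delta+2$. We claim $(p_0|p_{i+1})_{p_i}\le K+\delta$ for $1\le i<l$. For $i=1$ this is the hypothesis. For $i\geq 2$, by induction,
$$(p_0|p_{i-1})_{p_i}=\ell_i-(p_0|p_i)_{p_{i-1}}\ge\ell_i-K-\delta>K+\delta,$$
while $\min\{(p_0|p_{i-1})_{p_i},(p_0|p_{i+1})_{p_i}\}\le(p_{i-1}|p_{i+1})_{p_i}+\delta\le K+\delta$, so the second term is the small one. Hence $d(p_0,p_{i+1})=d(p_0,p_i)+\ell_{i+1}-2(p_0|p_{i+1})_{p_i}\ge d(p_0,p_i)+\frac12\ell_{i+1}$, and $d(p_0,p_l)\ge\frac12\sum\ell_i$.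

**Step 4.** *Conclusion.* Choose $N$ with $\lambda_fN\ge4K+4\delta+2$. Let $g=h_0t^{m_1}h_1\cdots t^{m_l}h_l$ be a reduced word in $H*\langle t\rangle$ ($m_i\ne0$, and $h_i\ne1$ for $0<i<l$), mapped to $G$ by $t\mapsto f^N$. Put $p_0=x_0$ and $p_i=g_ix_0$ with $g_i=h_0f^{Nm_1}\cdots h_{i-1}f^{Nm_i}$; as $H$ fixes $x_0$, $p_l=gx_0$ when $l\ge1$. Then $\ell_i=d(x_0,f^{Nm_i}x_0)\ge\lambda_fN|m_i|$. Also $p_{i-1}=g_if^{-Nm_i}x_0$ and $p_{i+1}=g_ih_if^{Nm_{i+1}}x_0$, so the Gromov product at $p_i$ is $(f^{-Nm_i}x_0|h_if^{Nm_{i+1}}x_0)_{x_0}\le K$. By Step 3, $d(x_0,gx_0)\ge\frac12\lambda_fN\sum|m_i|\ge\sum|m_i|$. In particular $g\ne1$ if $l\ge1$, so $G\cong H*\mathbb Z$, which is hyperbolic relative to $H$. In the coned-off graph each $h_i$ costs at most $2$, so $|g|\le\sum|m_i|+2(l+1)\le3\sum|m_i|+2\leq 3\,d(x_0,gx_0)+2$. The map $g\mapsto gx_0$, (cone vertex of $gH$) $\mapsto gx_0$ is well defined because $H$ fixes $x_0$; it is equivariant and Lipschitz, and by the inequality it is a quasi-isometric embedding. So $G$ is PGF. $\square$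

From now on $G$ is as in Theorem B and $\Gamma=\Gamma_G$.

## 4. Coarse medians and the median on the asymptotic cone

**Definition 4.1.** A *median algebra* is a set with a symmetric ternary operation $\mu$ satisfying $\mu(a,a,b)=a$ and $\mu(\mu(a,x,b),x,c)=\mu(a,x,\mu(b,x,c))$. Put $[a,b]=\{x:\mu(a,b,x)=x\}$. A set $C$ is *convex* if $a,b\in C$ implies $[a,b]\subset C$; the *hull* of a set is the smallest convex set containing it. A *halfspace* is a convex set with convex complement. An *$m$-cube* is a subalgebra isomorphic to $\{0,1\}^m$; the *rank* is the largest $m$ for which there is an $m$-cube.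

Examples: $\mathbb R$ with $\mu$ the middle of three numbers, $\mathbb R^n$ and $\{0,1\}^m$ with the coordinatewise operation, and trees, where $\mu(a,b,c)$ is the center of the tripod. In $\mathbb R^2$ the interval $[a,b]$ is the rectangle with opposite corners $a,b$.

We use the following textbook facts.

* (M1) Intervals are convex. Disjoint convex sets are separated by a halfspace. For a halfspace $h$, $\mu(x,y,z)\in h$ if and only if at least two of $x,y,z$ lie in $h$.
* (M2) The map $x\mapsto\mu(a,b,x)$ is a median homomorphism onto $[a,b]$. If a halfspace separates $a$ from $b$, then $x$ and $\mu(a,b,x)$ lie on the same side of it (by the majority rule in (M1)).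
* (M3) Finite sets generate finite subalgebras. A finite median algebra $\Pi$ is the vertex set of a finite CAT(0) cube complex $K(\Pi)$: edges are the pairs with $[a,b]_\Pi=\{a,b\}$, hyperplanes are the walls of $\Pi$. Convex subsets of $\Pi$ span contractible subcomplexes. Pairwise crossing hyperplanes are dual to a common cube.

A homomorphism maps $[a,b]$ into the interval between the images, so point preimages are convex.

**Definition 4.2.** A *coarse median* on a metric space $(\Gamma,d)$ is a map $\mu:\Gamma^3\to\Gamma$ with a constant $\kappa_0$ and a function $h$ such that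

(C1) $d(\mu(a,b,c),\mu(a',b',c'))\le\kappa_0(d(a,a')+d(b,b')+d(c,c'))+h(0)$;

(C2) for $B\subset\Gamma$ with $|B|\le q$ there are a finite median algebra $\Pi$ and maps $\pi:B\to\Pi$, $\lambda:\Pi\to\Gamma$ with $d(\lambda\mu_\Pi(x,y,z),\mu(\lambda x,\lambda y,\lambda z))\le h(q)$ and $d(a,\lambda\pi a)\le h(q)$.

Example: $\mathbb Z^n$ with the $\ell^1$ metric and the coordinatewise median. For (C2), take for $\Pi$ the subalgebra generated by $B$ (finite, since its coordinates occur among those of $B$), with $\pi,\lambda$ the inclusions; (C1) holds because the middle of three numbers moves by at most the sum of their displacements.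

The input on HHSs is that *HHSs are coarse median spaces* (Behrstock–Hagen–Sisto, *HHS II*, Theorem 7.3). Assume from now on that $\Gamma$ has a coarse median $\mu$. Fix a non-principal ultrafilter $\omega$ and let $M=\lim_\omega(\Gamma,d/i,1)$, a complete geodesic space. Its points $\lim x_i$ are classes of sequences with $d(1,x_i)=O(i)$, modulo $d(x_i,y_i)=o(i)$.

**Lemma 4.3.** $\mu$ induces on $M$ a median algebra structure with $d(\mu(a,b,c),\mu(a',b',c'))\le L(d(a,a')+d(b,b')+d(c,c'))$ for some $L\ge1$.

*Proof.* By (C1), $\mu$ descends to $M$ and is Lipschitz there. Let $w$ be a median expression in $q$ variables and $a_1,\dots,a_q\in\Gamma$, with $\Pi,\pi,\lambda$ from (C2). By induction on $w$, the point $w_\mu(a_1,\dots,a_q)$ is within a constant depending only on $w$ of $\lambda(w_\Pi(\pi a_1,\dots,\pi a_q))$: for a variable this is $d(a,\lambda\pi a)\le h(q)$, and for $w=\mu(w^1,w^2,w^3)$ one applies (C1) to the three approximations and then (C2). So if $w=w'$ is an identity valid in all median algebras, then $w_\mu$ and $w'_\mu$ are at bounded distance in $\Gamma$, and agree in $M$. The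 axioms of a median algebra are identities. $\square$

As $\mu$ is continuous, intervals in $M$ are closed.

## 5. Convex flats would finish at once; a flat that is not convex

Section 10 constructs flats in $M$ out of twists. The group $Z$ gives $\iota:V\to M$, bi-Lipschitz onto a flat $Z_\omega$, and there are $(k+1)$-dimensional flats $E_\omega,\bar E_\omega$ with $E_\omega\cap\bar E_\omega=Z_\omega$, and, for each distinguished hyperplane $V_c$ and $v\in V$, a $(k+1)$-dimensional flat meeting $Z_\omega$ exactly in $\iota(v+V_c)$.

Here is the first argument to try, for $k=2$ and three slopes. Suppose all these flats were convex. Then $Z_\omega$ and the three curves $\iota(v+V_c)$ would be convex, as intersections of convex sets. If $Z_\omega$ looks near a point like $[0,1]^2$ with the coordinatewise median, then closed convex subsets of that square are rectangles (Lemma 8.3 below), so the three curves would be horizontal or vertical segments through one point; two of them would share a segment, although they meet in one point only. This is a contradiction.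

The argument breaks at the word "convex". Let $\Lambda$ be the tree made of three rays with a common origin, and give $\Lambda\times\Lambda$ the $\ell^1$ metric and the product median. The walls of a product come from the factors, and walls of a tree never cross, so the rank is $2$. Call the rays of the factors $r_1,r_2,r_3$ and $s_1,s_2,s_3$, and let $\mathcal P$ be the union of the six quadrants
$$r_1\times s_1,\quad r_2\times s_1,\quad r_2\times s_2,\quad r_3\times s_2,\quad r_3\times s_3,\quad r_1\times s_3 .$$
Consecutive quadrants in this cyclic order share a ray, and each ray lies in exactly two of them, so $\mathcal P$ with its path metric is six quadrants around a point, bi-Lipschitz to $\mathbb R^2$. Two quadrants with a common ray are neighbors, and two points in quadrants without a common ray have $\ell^1$ distance equal to the sum of their distances to the origin; so the path metric of $\mathcal P$ agrees with the metric of $\Lambda\times\Lambda$. Thus $\mathcal P$ is a bi-Lipschitz plane. It is not convex: the interval from a point inside $r_1\times s_1$ to a point inside $r_2\times s_2$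 contains points inside $r_1\times s_2$, which is not among the six quadrants.

Still, $\mathcal P$ is a finite union of convex pieces. Is this general? Not for flats of small dimension: the diagonal of $\mathbb R^2$ is a bi-Lipschitz line, but the interval between two of its points is a square, so it contains no nondegenerate convex piece. The idea of the proof is that when the dimension of the flat equals the rank of $M$, the flat is locally a finite union of convex boxes. Then $\iota(v+V_c)$ is locally a finite union of pieces of coordinate planes, possibly bent, and the contradiction is recovered by counting *rays*: three lines through a point have six rays, and a square has only four half-axes. The plan is therefore: tools in median spaces (Sections 6, 7), local structure of flats of top dimension (Section 8), the rank of $M$ is at most $k+1$ (Section 9), the twist flats (Section 10), the count (Section 11).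

## 6. Cubes, hulls and small homotopies in $M$

**Lemma 6.1 (cubes).** Let $\{v_I\}_{I\subset\{1,\dots,m\}}\subset M$ be an $m$-cube, $a=v_\emptyset$, $a_i=v_{\{i\}}$, $a^*=v_{\{1,\dots,m\}}$. Then $\chi:[a,a^*]\to\prod_i[a,a_i]$, $x\mapsto(\mu(a,a_i,x))_i$, is a bi-Lipschitz median isomorphism, with inverse $(x_i)\mapsto j_m$, where $j_1=x_1$ and $j_{i+1}=\mu(j_i,x_{i+1},a^*)$. The hull of the cube is $[a,a^*]$.

*Proof.* $\chi$ is a homomorphism by (M2). *Injectivity.* Let a halfspace $h$ separate $x,y\in[a,a^*]$. Then $h$ separates $a$ from $a^*$, since otherwise $[a,a^*]$ is on one side. For $j\notin I$ we have $v_{I\cup j}\in[v_I,v_j]$, so $a^*$ is in the hull of $a,a_1,\dots,a_m$. Hence $h$ separates $a$ from some $a_i$, and by (M2) $\mu(a,a_i,x)$ and $\mu(a,a_i,y)$ lie on different sides of $h$. *Surjectivity.* Let $x_i\in[a,a_i]$. As $a_i\in[a,a^*]$, all $x_i$ and all $j_l$ lie in the convex set $[a,a^*]$. The homomorphism $g_i=\mu(a,a_i,\cdot)$ satisfies $g_i(a^*)=a_i$, $g_i(x_i)=x_i$, and for $j\ne i$ we have $g_i(a_j)=a$, so $g_i(x_j)\in[a,a]=\{a\}$. Evaluate $g_i(j_{l+1})=\mu(g_i(j_l),g_i(x_{l+1}),a_i)$: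 as long as $l+1<i$ we get $\mu(a,a,a_i)=a$; for $l+1=i$ we get $\mu(a,x_i,a_i)=x_i$ (and $j_1=x_1$ if $i=1$); afterwards $\mu(x_i,a,a_i)=x_i$. So $g_i(j_m)=x_i$ for all $i$. Both maps are compositions of medians, hence Lipschitz. Finally all $v_I$ lie in the convex set $[a,a^*]$, which lies in any convex set containing $a,a^*$. $\square$

**Lemma 6.2 (hulls).** Let $b_0,\dots,b_q\in M$, $C_0=\{b_0\}$, $C_i=\bigcup_{c\in C_{i-1}}[c,b_i]$. Then $C_q$ is the hull of $\{b_0,\dots,b_q\}$, it is contractible, and it lies in the closed ball $B(x,\kappa_qr)$ if all $b_i$ lie in the closed ball $B(x,r)$, where $\kappa_0=1$, $\kappa_i=1+L(\kappa_{i-1}+1)$.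

*Proof.* Call a nonempty $C$ *gated* if for each $x\in M$ there is $\pi_C(x)\in C$ with $\pi_C(x)\in[x,c]$ for all $c\in C$. (In $\mathbb R^2$ a closed rectangle is gated, and $\pi_C$ is the coordinatewise nearest point.) Note that $\pi_C(y)\in[y,y]=\{y\}$ for $y\in C$.

*Gated sets are convex.* Let $a,b\in C$, $x\in[a,b]$, and suppose a halfspace $h$ contains $\pi_C(x)$ but not $x$. Since $\pi_C(x)\in[x,a]\cap[x,b]$, both $a,b\in h$, so $x\in[a,b]\subset h$, a contradiction. Hence $x=\pi_C(x)\in C$.

*Induction step.* Let $C$ be gated with continuous $\pi_C$, $b\in M$, $C'=\bigcup_{c\in C}[c,b]$, and $\pi'(x)=\mu(x,\pi_C(x),b)\in[\pi_C(x),b]\subset C'$. Suppose $\pi'(x)\notin[x,z]$ for some $z\in C'$. Take a halfspace $h\ni\pi'(x)$ with $x,z\notin h$. By majority $\pi_C(x),b\in h$. If some $c\in C$ is not in $h$, then $\pi_C(x)\in[x,c]\subset h^c$, a contradiction. So $C\subset h$, hence $C'\subset h\ni z$, a contradiction. So $C'$ is gated with continuous gate map $\pi'$, hence convex, and it is the hull of $C\cup\{b\}$.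

*Contractibility.* For $y\in C'$ we have $y=\pi'(y)=\mu(y,\pi_C(y),b)$. Let $\gamma$ be any path in $M$ from $b$ to $\pi_C(b)$, and put $h_t(y)=\mu(y,\pi_C(y),\gamma(t))\in[y,\pi_C(y)]\subset C'$. Then $h_0=\mathrm{id}$, $h_1(y)=\mu(y,\pi_C(y),\pi_C(b))=\pi_C(y)$ because $\pi_C(y)\in[y,\pi_C(b)]$, and $h_t$ fixes $C$ pointwise. So $C'$ deformation retracts to $C$. Start from the gated set $C_0$.

*Size.* For $y\in[c,b]$, $d(y,b)=d(\mu(c,b,y),\mu(b,b,y))\le L\,d(c,b)$. So if $C_{i-1}\subset B(x,\kappa_{i-1}r)$ and $y\in[c,b_i]$ with $c\in C_{i-1}$, then $d(y,x)\le r+L(\kappa_{i-1}+1)r$. $\square$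

Consequently, a vertex map $T^0\to M$ of a locally finite, finite-dimensional simplicial complex $T$ extends, skeleton by skeleton, to a continuous map sending each simplex $\sigma$ into the hull of the image of $\sigma^0$: the boundary of $\sigma$ is already mapped into that contractible set. One may prescribe the map on a subcomplex where this already holds.

**Lemma 6.3 (small homotopies).** Let $P$ be a finite simplicial complex and $s,f:P\to M$ continuous with $f=s$ on $P^0$ and, for all simplices, $\operatorname{diam}s(\sigma)\le\varepsilon$ and $f(\sigma)\subset\mathrm{hull}(s(\sigma^0))$. Then there is a homotopy $F$ from $f$ to $s$ with $d(F(\xi,t),s(\xi))\le\kappa\varepsilon$, where $\kappa=\kappa_{\dim P+1}$.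

*Proof.* Let $P_j$ be the $j$-th barycentric subdivision. Triangulate $P\times[j,j+1]$ with $P_j$ at the bottom, $P_{j+1}$ at the top and no other vertices: inductively on $\dim\sigma$, for $\sigma\in P_j$, view $\sigma\times[j,j+1]$ as the cone with apex $(\hat\sigma,j+1)$, $\hat\sigma$ the barycenter, over $(\sigma\times j)\cup(\partial\sigma\times[j,j+1])$. Send a vertex $(v,j)$ to $s(v)$, use $f$ on $P\times0$, and extend to $P\times[0,\infty)$ by the consequence of Lemma 6.2. A simplex over $\sigma\in P_j$ has at most $\dim P+2$ vertices, sent into $s(\sigma)$. So over $\xi\in\sigma$ the image is within $\kappa\operatorname{diam}s(\sigma)$ of $s(\xi)$. This is at most $\kappa\varepsilon$, and $\max_{\sigma\in P_j}\operatorname{diam}s(\sigma)\to0$ as $j\to\infty$. So the map extends continuously by $s$ at $P\times\{\infty\}$. Reparametrize $[0,\infty]$ as $[0,1]$. $\square$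

## 7. Edges of top cubes are arcs, and finite subalgebras can be filled in

**Lemma 7.1.** If $M$ has rank $\le n$ and $a,a_1,\dots,a_n$ come from an $n$-cube as in Lemma 6.1, then each $[a,a_i]$ is isomorphic to $[0,1]$ as a topological median algebra, by a Lipschitz isomorphism $[0,1]\to[a,a_i]$ taking $0$ to $a$.

*Proof.* Write $J=[a,a_i]$. If $J$ contained a $2$-cube, its product with $\prod_{j\ne i}\{a,a_j\}$ would give an $(n+1)$-cube via Lemma 6.1. So $J$ contains no $2$-cube.

*Order.* For $x,y\in J$ put $x\le y$ if $x\in[a,y]$. Suppose $x\not\le y$ and $y\not\le x$. Let $m=\mu(a,x,y)$, $m'=\mu(a_i,x,y)$; both lie in $J\cap[x,y]$. We have $x\in[m,m']$: if a halfspace $h$ contains $m,m'$ but not $x$, then by majority $a,a_i\in h$, so $x\in J\subset h$, a contradiction. Likewise $y\in[m,m']$. Hence $\{m,x,y,m'\}$ is a subalgebra, with $m,m'\in[x,y]$ and $x,y\in[m,m']$. Its elements are distinct: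

* $m\ne x$ and $m\ne y$, since $x=\mu(a,x,y)$ would mean $x\le y$, and similarly for $y$.
* $x\ne m'$: otherwise $x\in[a_i,y]$, and then $y\in[a,x]$. Indeed, if a halfspace $h\ni y$ misses $a$ and $x$, then $a_i\in h$ because $y\in[a,a_i]$, so $x\in[a_i,y]\subset h$, a contradiction. But $y\in[a,x]$ means $y\le x$. Likewise $y\ne m'$.
* $m\ne m'$, since otherwise $x,y\in[m,m]$ and $x=y$; and $x\ne y$, as $x\le x$.

So $\{m,x,y,m'\}$ is a $2$-cube in $J$, a contradiction. Hence any two elements are comparable. Transitivity: $x\in[a,y]$ and $y\in[a,z]$ give $x\in[a,z]$ by convexity. Antisymmetry: if $x\in[a,y]$, $y\in[a,x]$ and $h\ni x$, $y\notin h$, then $a\in h$ by the first relation, so $y\in[a,x]\subset h$, a contradiction. If $x\le y\le z$, then $y\in[x,z]$: a halfspace $h\ni y$ missing $x,z$ contains $a$ (as $y\in[a,z]$), so $x\in[a,y]\subset h$, a contradiction. So $\le$ is a total order with minimum $a$ and maximum $a_i$, and $\mu$ on $J$ is "the middle one".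

*Topology.* Apply $\mu(a,a_i,\cdot)$ to a geodesic to get a Lipschitz path $\gamma$ in $J$ from $a$ to $a_i$. For $y\in J$ the closed sets $[a,y]=\{x\le y\}$ and $[y,a_i]=\{x\ge y\}$ cover $J$ and meet only in $y$, so $\gamma$ hits $y$ by connectedness. So $J=\operatorname{im}\gamma$ is a metrizable continuum, all of whose points except $a,a_i$ are cut points. By the classical characterization, $J$ is an arc with endpoints $a,a_i$. The two sides of $y$ in the arc are $[a,y)$ and $(y,a_i]$, so the arc order is $\le$. Since $\mathcal H^1(J)<\infty$ and $\mathcal H^1([y,y'])\ge d(y,y')$ for subarcs, $J$ has finite length. Its constant speed parametrization is the desired isomorphism. $\square$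

**Lemma 7.2 (parallel edges).** Let $\Pi\subset M$ be a finite subalgebra, $K=K(\Pi)$, and let $\{a,b\},\{a',b'\}$ be edges dual to the same hyperplane, with $a,a'$ on the same side. Then $\mu(a,b,a')=a$, $\mu(a,b,b')=b$, and symmetrically; the same halfspaces of $M$ separate $a|b$ and $a'|b'$; and $\mu(a,b,\mu(a',b',y))=\mu(a,b,y)$ for all $y\in M$. In particular $\mu(a,b,\cdot)$ and $\mu(a',b',\cdot)$ restrict to mutually inverse Lipschitz median isomorphisms between $[a',b']$ and $[a,b]$.

*Proof.* $\mu(a,b,a')$ lies in $[a,b]\cap\Pi=\{a,b\}$ and, by majority in $\Pi$, on the side of $a$; so it equals $a$. The other three identities are the same. If a halfspace $h$ has $a\in h\not\ni b$, then $a=\mu(a,b,a')\in h$ gives $a'\in h$, and $b=\mu(a,b,b')\notin h$ gives $b'\notin h$; and symmetrically. If a halfspace separates $\mu(a,b,\mu(a',b',y))$ from $\mu(a,b,y)$, it separates $a|b$, hence $a'|b'$, and then by (M2) both points lie on the side of $y$, a contradiction. Taking $y\in[a,b]$ or (symmetrically) $y\in[a',b']$ gives the last statement. $\square$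

**Lemma 7.3 (realization).** Let $\Pi\subset M$ be a finite subalgebra and $K=K(\Pi)$. There is a continuous map $\Phi:K\to M$, the identity on $\Pi$, Lipschitz on each cube, with $\Phi(c)\subset\mathrm{hull}(c^0)$ for every cube $c$. If $\operatorname{rank}M\le n$, then $\dim K\le n$, and $\Phi$ can be chosen so that for each $n$-cube $c$ the map $\Phi|_c:[0,1]^n\to\mathrm{hull}(c^0)$ is an isomorphism of topological median algebras onto the convex set $\mathrm{hull}(c^0)$, and $\Phi(p)\ne\Phi(q)$ whenever $p\in\mathrm{int}\,c$, $q\in K$, $q\ne p$.

*Proof.* *Construction.* For each hyperplane $\mathfrak h$ choose a dual edge $\{a_{\mathfrak h},b_{\mathfrak h}\}$ and a Lipschitz path $\alpha_{\mathfrak h}:[0,1]\to[a_{\mathfrak h},b_{\mathfrak h}]$ from $a_{\mathfrak h}$ to $b_{\mathfrak h}$ (project a geodesic). If $\operatorname{rank}M\le n$ and $\mathfrak h$ is dual to an $n$-cube of $K$, choose $\alpha_{\mathfrak h}$ to be an isomorphism of topological median algebras. This is possible: an $n$-cube of $K$ has an $n$-cube of $M$ as its vertex set, Lemma 7.1 treats its edge dual to $\mathfrak h$,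 and Lemma 7.2 carries that edge to $[a_{\mathfrak h},b_{\mathfrak h}]$.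

For $p\in K$ let $p_{\mathfrak h}\in[0,1]$ be its coordinate along $\mathfrak h$, with $0$ on the side of $a_{\mathfrak h}$ (so $p_{\mathfrak h}\in\{0,1\}$ if the minimal cube of $p$ is not crossed by $\mathfrak h$). For a cube $c\ni p$ dual to $\mathfrak h_1,\dots,\mathfrak h_m$, with vertex $a$ on all the $0$-sides (its $0$-vertex) and neighbors $a_i$ of $a$ across $\mathfrak h_i$, let $\Phi_c(p)\in\mathrm{hull}(c^0)$ be the point with
$$\mu(a,a_i,\Phi_c(p))=\mu(a,a_i,\alpha_{\mathfrak h_i}(p_{\mathfrak h_i}))\qquad(i=1,\dots,m),$$
which exists and is unique by Lemma 6.1.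

*Independence of $c$.* For every hyperplane $\mathfrak h$ and dual edge $\{u,w\}$, $u$ on the $0$-side, we claim
$$\mu(u,w,\Phi_c(p))=\mu(u,w,\alpha_{\mathfrak h}(p_{\mathfrak h})).\tag{7.1}$$
If $\mathfrak h=\mathfrak h_i$, insert $\mu(a,a_i,\cdot)$ on both sides by Lemma 7.2 and use the definition. If $\mathfrak h$ is not dual to $c$, all vertices of $c$ are on one side, say that of $u$. The set $\{x:\mu(u,w,x)=u\}$ is convex and contains $c^0$, since for $x\in c^0$ the point $\mu(u,w,x)\in[u,w]\cap\Pi=\{u,w\}$ is on the side of $u$. So it contains $\Phi_c(p)$. Also $p_{\mathfrak h}=0$, and $\mu(u,w,a_{\mathfrak h})=u$ by Lemma 7.2. So both sides of (7.1) equal $u$. The other case is the same.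

Points of $\mathrm{hull}(\Pi)$ are determined by their values $\mu(u,w,\cdot)$ over all edges: if a halfspace $h$ separates $x,y\in\mathrm{hull}(\Pi)$, then both $h$ and $h^c$ meet $\Pi$, so, as $K$ is connected, some edge $\{u,w\}$ is separated by $h$, and $\mu(u,w,x)\ne\mu(u,w,y)$ by (M2). The right side of (7.1) does not involve $c$, so $\Phi_c(p)$ does not depend on $c$. Thus $\Phi$ is well defined, Lipschitz on cubes by Lemma 6.1, continuous, and the identity on $\Pi$ (take $c=\{p\}$).

*Top cubes.* Let $\operatorname{rank}M\le n$. Vertex sets of cubes of $K$ are cubes in $M$, so $\dim K\le n$. For an $n$-cube $c$, each map $t\mapsto\mu(a,a_i,\alpha_{\mathfrak h_i}(t))$ is an isomorphism $[0,1]\to[a,a_i]$ by the choice of $\alpha$ and Lemma 7.2, so the statement on $\Phi|_c$ follows from Lemma 6.1. Let $p\in\mathrm{int}\,c$ and $\Phi(q)=\Phi(p)$. By (7.1) with $\{u,w\}=\{a_{\mathfrak h_i},b_{\mathfrak h_i}\}$, $\alpha_{\mathfrak h_i}(q_{\mathfrak h_i})=\alpha_{\mathfrak h_i}(p_{\mathfrak h_i})$, so $q_{\mathfrak h_i}=p_{\mathfrak h_i}\in(0,1)$ for $i\le n$. So the minimal cube $c'\ni q$ is dual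 to $\mathfrak h_1,\dots,\mathfrak h_n$ and, as $\dim K\le n$, to no others. If $c'\ne c$, their $0$-vertices differ; a hyperplane separating these is none of the $\mathfrak h_i$, so it separates $c$ from $c'$. Each $\mathfrak h_i$ has vertices of $c$ and of $c'$ on both its sides, so this hyperplane crosses every $\mathfrak h_i$. Then there are $n+1$ pairwise crossing hyperplanes and an $(n+1)$-cube in $K$, a contradiction. So $c'=c$ and $q=p$. $\square$

## 8. Flats of top dimension are locally finite unions of convex boxes

The first lemma says that a space of rank $n$ carries no $n$-dimensional homology that can be seen from the outside.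

**Lemma 8.1.** Suppose $\operatorname{rank}M\le n$, $n\ge1$. For $Y\subset M$ compact and $q:Y\to S^n$ continuous, $q_*:H_n(Y)\to H_n(S^n)$ is zero.

*Proof.* A class in $H_n(Y)$ is $s_*\zeta$ with $P$ a finite simplicial complex, $s:P\to Y$ and $\zeta\in H_n(P)$. Extend $q$ to an open neighborhood $U\supset Y$ with values in $S^n$ (Tietze into $\mathbb R^{n+1}$, then normalize where nonzero), and let $\eta>0$ be such that the $\eta$-neighborhood of $Y$ lies in $U$. Subdivide $P$ so that $\operatorname{diam}s(\sigma)\le\varepsilon$ with $\kappa\varepsilon<\eta$, $\kappa=\kappa_{\dim P+1}$. Let $\Pi$ be the finite subalgebra generated by $s(P^0)$, $K=K(\Pi)$, and $K_\sigma$ the contractible subcomplex spanned by $\mathrm{hull}_\Pi(s(\sigma^0))$. Skeleton by skeleton, there is $\tilde\varphi:P\to K$ with $\tilde\varphi=s$ on $P^0$ and $\tilde\varphi(\sigma)\subset K_\sigma$. Let $K_0=\bigcup_\sigma K_\sigma$. Since $\dim K\le n$, $H_{n+1}(K,K_0)=0$, so $H_n(K_0)\to H_n(K)=0$ is injective and $\tilde\varphi_*\zeta=0$ in $H_n(K_0)$. Now $\mathrm{hull}_\Pi\subset\mathrm{hull}_M$, because a convex set of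 $M$ meets $\Pi$ in a convex set of $\Pi$. So $\Phi(K_\sigma)\subset\mathrm{hull}_M(s(\sigma^0))$, and $\Phi(K_0)\subset U$ by Lemma 6.2. By Lemma 6.3 with $f=\Phi\tilde\varphi$, $\Phi\tilde\varphi\simeq s$ in $U$. So $s_*\zeta=\Phi_*\tilde\varphi_*\zeta=0$ in $H_n(U)$, and $q_*s_*\zeta=0$. $\square$

Call a subset of $M$ that is convex and isomorphic to $[0,1]^n$ as a topological median algebra an *$n$-box*.

**Proposition 8.2.** Suppose $\operatorname{rank}M\le n$, $n\ge1$, and let $F\subset M$ be the image of a bi-Lipschitz embedding $\mathbb R^n\to M$. Every $x\in F$ has a neighborhood in $F$ that is a finite union of $n$-boxes $R_1,\dots,R_m\subset F$, each containing $x$.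

*Proof.* **Step 1.** *Setup: approximate a disc of $F$ by cubes.* $F$ is closed. Let $D\subset F$ be a compact $n$-disc (image of a cube) with $x$ in its interior, $2\eta=d(x,F\setminus\mathrm{int}\,D)>0$, and $N$ the open ball of radius $\eta$ about $x$; so $F\cap N\subset\mathrm{int}\,D$. Triangulate $D$ with simplices of diameter $\le\varepsilon$, where $\kappa\varepsilon<\eta$, $\kappa=\kappa_{n+1}$. Let $\Pi$ be generated by the vertices, $K=K(\Pi)$, $\Phi$ as in Lemma 7.3, and $K_\sigma$ spanned by $\mathrm{hull}_\Pi(\sigma^0)$. Inductively, extend over $\sigma$ inside the contractible $K_\sigma$ and apply cellular approximation rel $\partial\sigma$ inside $K_\sigma$. This gives $\tilde\varphi:D\to K$, the identity on vertices, with $\tilde\varphi(\sigma)\subset K_\sigma\cap K^{(\dim\sigma)}$. Put $\varphi=\Phi\tilde\varphi$. By Lemma 6.3 there is a homotopy from $\varphi|_{\partial D}$ to the inclusion whose image $Q$ is compact and lies in the closed $\kappa\varepsilon$-neighborhood of $\partial D$. Since $d(x,\partial D)\ge2\eta$, $Q\cap N=\emptyset$.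

**Step 2.** *A cycle comparing $D$ with cubes.* Let $\Delta$ be a singular chain representing $[D,\partial D]$. Write $\tilde\varphi_*[D,\partial D]=\sum m_c[c]\in H_n(K,K^{(n-1)})$, which is free on the $n$-cubes. Let $B=\bigcup_{m_c\ne0}c$ and $K_1=K^{(n-1)}\cup B$. The class $\sum m_c[c]$ lives in $H_n(K_1,K^{(n-1)})$, and by naturality of the connecting map its boundary in $H_{n-1}(K^{(n-1)})$ is $[\tilde\varphi_\#\partial\Delta]$. So if $w_0$ is a relative cycle in $K_1$ representing it, then $\partial w_0-\tilde\varphi_\#\partial\Delta=\partial e$ with $e$ an $n$-chain in $K^{(n-1)}$. Then $w=w_0-e$ represents the same relative class and $\partial w=\tilde\varphi_\#\partial\Delta$. The prism operator, applied to $\partial\Delta$ and the homotopy of Step 1, gives an $n$-chain $\rho$ in $Q$ with $\partial\rho=\partial\Delta-\varphi_\#\partial\Delta$. Hence $z=\Delta-\rho-\Phi_\#w$ is an $n$-cycle in the compact set $Y=D\cup Q\cup\Phi(K_1)$.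

**Step 3.** *$F\cap N\subset\Phi(B)$.* Suppose $y\in F\cap N\setminus\Phi(K_1)$. A small open coordinate ball $U\ni y$ of $\mathrm{int}\,D$ is disjoint from the compact set $Q\cup\Phi(K_1)$, so $Y\setminus U$ is compact and $U$ is open in $Y$. Collapsing $Y\setminus U$ gives $q:Y\to S^n$. Under $H_n(S^n)\cong H_n(U,U\setminus y)\cong H_n(Y,Y\setminus y)$ the class $q_*[z]$ is that of $\Delta$, a generator, since $\rho$ and $\Phi_\#w$ are chains in $Y\setminus y$. This contradicts Lemma 8.1. So $F\cap N\subset\Phi(K^{(n-1)})\cup\Phi(B)$. As $\Phi$ is Lipschitz on cubes, $\Phi(K^{(n-1)})$ has $\mathcal H^n$-measure $0$, while nonempty open subsets of $F$ have positive measure. The set $(F\cap N)\setminus\Phi(B)$ is open in $F$ and contained in $\Phi(K^{(n-1)})$, so it is empty.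

**Step 4.** *If $m_c\ne0$, then $\Phi(c)\cap N\subset F$.* Suppose $y=\Phi(p)\in N\setminus F$ with $p\in\mathrm{int}\,c$. By Lemma 7.3, $y\notin\Phi(K_1\setminus\mathrm{int}\,c)$; also $y\notin D\cup Q$. So a small open ball $U\ni y$ of $\Phi(\mathrm{int}\,c)$ is disjoint from the compact set $D\cup Q\cup\Phi(K_1\setminus\mathrm{int}\,c)$, it is open in $\Phi(c)$, and hence $U$ is open in $Y$. Collapse $Y\setminus U$ to get $q:Y\to S^n$. As $\Phi^{-1}(y)\cap K_1=\{p\}$, and $w$ maps to $m_c$ times a generator of $H_n(K_1,K_1\setminus p)$, while $\Delta$ and $\rho$ avoid $y$, $q_*[z]$ is $\pm m_c\ne0$ times a generator. This contradicts Lemma 8.1. So $\Phi(\mathrm{int}\,c)\cap N\subset F$. Any point of $\Phi(c)\cap N$ is a limit of points of $\Phi(\mathrm{int}\,c)\cap N$, and $F$ is closed, so $\Phi(c)\cap N\subset F$.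

**Step 5.** *Boxes.* By Steps 3 and 4, $F\cap N=\Phi(B)\cap N$. For each $c$ with $m_c\ne0$ and $x\in\Phi(c)$, take a small product of nondegenerate closed intervals in $\Phi(c)\cong[0,1]^n$ that is a neighborhood of $x$ in $\Phi(c)$ and lies in $N$. It is convex in $\Phi(c)=\mathrm{hull}(c^0)$, hence in $M$, and it lies in $F$. The sets $\Phi(c)\not\ni x$ are finitely many closed sets, so the union of these boxes is a neighborhood of $x$ in $F$. $\square$

**Lemma 8.3.** Nonempty closed convex subsets $C$ of $[0,1]^l$ are products of closed intervals ("sub-boxes").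

*Proof.* Let $x_i\in\mathrm{pr}_i(C)$ for all $i$, and let $y\in C$ agree with $x=(x_i)$ in the maximal number of coordinates. If $y_i\ne x_i$, choose $c\in C$ with $c_i=x_i$. Replacing $y_i$ by $x_i$ gives a point of $[y,c]\subset C$, contradicting maximality. So $C=\prod\mathrm{pr}_i(C)$. If $y,y'\in C$ and $r$ is between $y_i$ and $y_i'$, replacing $y_i$ by $r$ gives a point of $[y,y']\subset C$. So $\mathrm{pr}_i(C)$ is an interval, closed by compactness. $\square$

## 9. The rank of the cone is at most $k+1$

The twist flats will have dimension $k+1$, and Proposition 8.2 needs the rank to be no larger. The definition of a coarse median in 4.2 gives no bound on the rank, so it must come from $\Gamma$. The mechanism: $\Gamma_H$ is the group of a closed aspherical manifold of dimension $k+2$. A $(k+2)$-cube in $M$ yields a singular box with polynomially many top simplices; in a manifold, a chain without boundary nearby cannot stop, so it fills a ball, and balls grow exponentially.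

**Proposition 9.1.** $M$ contains no $m$-cube for $m=k+2$.

*Proof.* **Step 1.** *A complex for $\Gamma$.* Realize $T_A$ by commuting diffeomorphisms (twists supported in disjoint annuli), and let $W_H=(S\times\mathbb R^k)/H$, with $H$ acting diagonally, and on $\mathbb R^k$ as a lattice of translations. This is a closed aspherical smooth $m$-manifold, a bundle over the torus $\mathbb R^k/H$ with fiber $S$, and its group is $\Gamma_H$. Triangulate it. If $G=H$, put $W=W_H$.

If $G=\langle H,f^N\rangle\cong H*\mathbb Z$, let $j:S\to W_H$ be the inclusion of a fiber and $\psi$ a diffeomorphism of $S$ representing $f^N$. Let $S'$ be a triangulation of $S$ so fine that $j$ and $j\psi$ have simplicial approximations $\varphi_0,\varphi_1:S'\to W_H$. Let $W$ be obtained from $W_H\sqcup(S'\times[0,1])$ by gluing $(s,0)\sim\varphi_0(s)$ and $(s,1)\sim\varphi_1(s)$. This is a finite CW complex: its cells are the simplices of $W_H$ and the cells $e\times(0,1)$, $e$ an open simplex of $S'$, of dimension at most $3$. It is a graph of aspherical spaces with vertex space $W_H$, edge space $S$ and $\pi_1$-injective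 attaching maps (homotopic to $j$ and $j\psi$). So $W$ is aspherical, with
$$\pi_1(W)=\langle\Gamma_H,t\mid txt^{-1}=\psi_*(x),\ x\in\pi_1S\rangle .$$
Here $\pi_1S$ is normal with quotient $H*\langle t\rangle$, and the monodromy sends $t$ to the class of $f^N$ (up to replacing $t$ by $t^{-1}$). As extensions are determined by monodromy, $\pi_1(W)\cong\Gamma$.

Since $k\ge2$, $3<m$, so in both cases all $m$-cells of $W$ are simplices of $W_H$. Let $X$ be the universal cover of $W$, contractible, with free cocompact cellular $\Gamma$-action. The preimage of $W_H$ is a disjoint union of copies of $X_H=\widetilde{W_H}$. So *an $(m-1)$-cell that is a face of an $m$-cell of $X$ is a face of exactly two $m$-cells, both in the same copy of $X_H$, and it occurs in the boundary of no other $m$-cell.*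

Let $d$ be the graph metric of $X^{(1)}$ on $X^{(0)}$. Conjugating $\mu$ by a quasi-isometry $X^{(0)}\to\Gamma$ and a quasi-inverse gives a coarse median on $X^{(0)}$, again called $\mu$, and $M$ is bi-Lipschitz and median isomorphic to $\lim_\omega(X^{(0)},d/i)$, with which we identify it. Below, $C$ denotes constants independent of $i$, and statements hold for $\omega$-almost all $i$.

**Step 2.** *Bookkeeping in $X$.* For a cell $\sigma$ let $X(\sigma)$ be the smallest subcomplex containing it. It is finite, and for an $m$-cell it is the closed simplex. For a vertex $x$ and $R\ge0$ let $X_R(x)$ be the union of all cells $\sigma$ such that all vertices of $X(\sigma)$ are within $R$ of $x$. This is a finite subcomplex, with number of cells bounded in terms of $R$, by cocompactness. As $X$ is contractible, a null-homotopy of $X_R(x)$ has compact image, so by cocompactness: for each $R$ there is $R'$ such that every inclusion $X_R(x)\to X_{R'}(x)$ is null-homotopic.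

**Step 3.** *The coarse box.* Suppose $M$ has an $m$-cube, with $a,a_1,\dots,a_m,a^*$ as in Lemma 6.1, represented by vertices $a^i,a^i_l,a^i_*$ of $X$; put $\ell_l=d(a,a_l)>0$. Let $g_l:\{0,\dots,N_l\}\to X^{(0)}$ be an edge path from $a^i$ to $a^i_l$ with $1\le N_l\le Ci$. Put $\beta_l(t)=\mu(a^i,a^i_l,g_l(t))$, and imitate the inverse of $\chi$: define on the grid $\prod_l\{0,\dots,N_l\}$
$$\theta(t)=j_m,\qquad j_1=\beta_1(t_1),\quad j_{l+1}=\mu(j_l,\beta_{l+1}(t_{l+1}),a^i_*).$$
By (C1), vertices of a common unit cube have images at distance $\le C$. Extend $\theta$ to a cellular map on $\mathrm{Box}=\prod_l[0,N_l]$, with its structure by unit cubes, one skeleton at a time. If on the boundary of a face $q$ the image lies in $X_R(\theta(t))$, with $t$ a vertex of $q$ and $R$ depending only on $\dim q$, then it extends over $q$ inside $X_{R'}(\theta(t))$ by Step 2; make the extension cellular rel $\partial q$ inside that subcomplex; enlarge the radius by $C$ to change the vertex $t$. So there is a fixed $R$ such that $\theta(q)\subset X_R(\theta(t))$ for every face $q$ and every vertex $t$ of $q$.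

Let $c=\theta_\#[\mathrm{Box}]=\sum n_\sigma\sigma$ be the resulting cellular $m$-chain. Each $\sigma$ with $n_\sigma\ne0$ lies in some $X_R(\theta(t))$, so
$$\#\{\sigma:n_\sigma\ne0\}\le C(i+1)^m.\tag{9.1}$$
Let $X_\partial$ be the union of the $X_R(\theta(t))$ over grid points $t\in\partial\mathrm{Box}$. Then $\theta(\partial\mathrm{Box})\subset X_\partial$ and $\partial c$ is supported in $X_\partial$.

**Step 4.** *The box has degree $\pm1$ over its center.* For vertices $x$ let $U_l(x)=d(a^i,\mu(a^i,a^i_l,x))/(i\ell_l)$, and $U=(U_l)$. By (C1), $|U(x)-U(y)|\le C(d(x,y)+1)/i$. Extend $U$, skeleton by skeleton, to a continuous $\bar U:X\to\mathbb R^m$ with $\bar U(\sigma)$ in the convex hull of $U(X(\sigma)^{(0)})$; so on $X_R(x)$ it differs from $U(x)$ by at most $C/i$.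

*Claim: $U_l(\theta(t))-d(a^i,\beta_l(t_l))/(i\ell_l)\to0$, uniformly over grid points $t$.* For each $i$ choose the worst grid point $t=t^i$, and put $x_l=\lim\beta_l(t_l)\in[a,a_l]$. By Lemma 6.1, $\lim\theta(t)$ is the point with $\mu(a,a_l,\lim\theta(t))=x_l$ for all $l$. So both terms tend to $d(a,x_l)/\ell_l$.

Now $\beta_l(0)$ represents $\mu(a,a_l,a)=a$ and $\beta_l(N_l)$ represents $a_l$. So, for $\omega$-almost every $i$, $\bar U_l\le0.1$ on $X_R(\theta(t))$ when $t_l=0$, and $\bar U_l\ge0.9$ there when $t_l=N_l$. Put $y_0=(\frac12,\dots,\frac12)$. Then $y_0\notin\bar U(X_\partial)$, and the straight-line homotopy from $\bar U\theta$ to the affine identification $\mathrm{Box}\to[0,1]^m$ keeps $\partial\mathrm{Box}$ away from $y_0$. So $\bar U\theta:(\mathrm{Box},\partial\mathrm{Box})\to(\mathbb R^m,\mathbb R^m\setminus y_0)$ has degree $\pm1$.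

The class $\theta_*[\mathrm{Box},\partial\mathrm{Box}]\in H_m(X,X_\partial)$ is represented by the cellular chain $c$, so it comes from $H_m(Y_c,X_\partial)$, where $Y_c=X_\partial\cup\bigcup_{n_\sigma\ne0}X(\sigma)$. If $\bar U(Y_c)$ missed $y_0$, the degree would be $0$. So there is a simplex $\sigma_0$ with $n_{\sigma_0}\ne0$ and $y_0$ in the image of the closed simplex. Its vertices $x$ satisfy $|U(x)-y_0|\le C/i$, while at each vertex $y$ of $X_\partial$ some $U_l(y)$ is $\le0.1$ or $\ge0.9$. By the estimate on $U$, $d(x,y)\ge c_0i$ for these $x,y$, with $c_0>0$ independent of $i$.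

**Step 5.** *Growth.* If $\sigma,\sigma'$ are the two $m$-simplices containing an $(m-1)$-simplex $\tau\not\subset X_\partial$, the coefficient of $\tau$ in $\partial c$ is $\pm n_\sigma\pm n_{\sigma'}=0$, so $n_\sigma\neq0$ if and only if $n_{\sigma'}\ne0$. Consider the dual graph of the copy of $X_H$ containing $\sigma_0$. A simplex at dual distance $\le r$ from $\sigma_0$ has its vertices within $r+1$ of those of $\sigma_0$. So for large $i$, $n_\sigma\ne0$ for all $m$-simplices of this copy at dual distance $\le\frac{c_0}2i$ from $\sigma_0$. The dual graph is connected and quasi-isometric to $\Gamma_H$, which acts freely on simplices and contains $\pi_1S$, so it has exponential growth. So $\#\{\sigma:n_\sigma\ne0\}\ge e^{c_2i}$ for some $c_2>0$ and large $i$, contradicting (9.1). $\square$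

From now on $n=k+1$, so $\operatorname{rank}M\le n$.

## 10. Twist flats and their intersections

Fix a component $S_v$ of $S\setminus A$ and let $p\in S_v$; $A$ is then also a multicurve in $S\setminus p$. We have $\Gamma\subset\mathrm{Mod}(S,p)$, and the inclusion is Lipschitz for word metrics.

**Annular projections.** These facts are from Masur–Minsky, *Geometry of the complex of curves II*. A complete clean marking $\nu$ of $S\setminus p$ consists of a pants decomposition (its base) and, for each base curve, a transversal curve that meets it and no other base curve. For a curve $\alpha$, its projection to the annular complex of $\alpha$ is that of the transversal to $\alpha$ if $\alpha$ is a base curve, and that of the base otherwise. Let $d_\alpha$ be the distance (the diameter of the union of the projections) there. Any two complete clean markings are joined by finitely many elementary moves, and an elementary move changes projections to any $\alpha$ by a uniformly bounded amount. So $\sup_\alpha d_\alpha(\nu,\nu')<\infty$ for fixed $\nu,\nu'$. Fix a marking $\nu_0$.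

* (T1) $d_\alpha(g\nu_0,g'\nu_0)\le C_1(d_{\mathrm{Mod}(S,p)}(g,g')+1)$ for all $\alpha$. Indeed, if $g'=gu_1\cdots u_s$ with generators $u_j$, the triangle inequality reduces this to the terms $d_{\alpha'}(\nu_0,u_j\nu_0)$ for curves $\alpha'$, which are uniformly bounded.
* (T2) If $g$ is a multitwist on a fixed multicurve containing $\alpha$, with exponent $e$ on $\alpha$, then $d_\alpha(\nu_0,g\nu_0)\ge|e|-C$. Compare $\nu_0$ with a marking $\nu$ whose base contains the multicurve. Its transversal $t$ to $\alpha$ meets no other base curve, so $gt=T_\alpha^et$, and $d_\alpha(t,T_\alpha^et)\ge|e|$. Moreover $d_\alpha(g\nu_0,g\nu)=d_\alpha(\nu_0,\nu)$ since $g$ fixes $\alpha$.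
* (T3) If $i(\alpha,\beta)\ne0$, then $d_\alpha(\nu_0,g\nu_0)\le C(\alpha,\beta)$ for all $g$ fixing $\beta$. Choose a marking $\nu$ containing $\beta$ as a base curve. Then $\nu$ and $g\nu$ share the projection of $\beta$ to $\alpha$, so $d_\alpha(\nu,g\nu)$ is bounded, while $d_\alpha(g\nu_0,g\nu)=d_{g^{-1}\alpha}(\nu_0,\nu)$ and $d_\alpha(\nu_0,\nu)$ are bounded by the supremum above.

Let $B\cong\mathbb Z^l$ be a subgroup of $\Gamma$ consisting of multitwists on a fixed multicurve of $S\setminus p$. The exponents embed $B$ into some $\mathbb Z^s$, so the largest exponent of $b\in B$ is at least a multiple of $|b|$; by (T2) and (T1) it is at most $C(d_\Gamma(1,b)+1)$. So $B$ is undistorted in $\Gamma$. Hence $B_\omega=\{\lim b_i:b_i\in B,\ |b_i|=O(i)\}\subset M$ is the image of a bi-Lipschitz embedding $B\otimes\mathbb R\to M$, $\lim b_i/i\mapsto\lim b_i$, and is closed.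

**Star curves.** Let $\hat S_v$ be the compact surface obtained from $S_v$ by adding its ends as boundary curves.

**Definition 10.1.** A *star curve* (for $(A,p)$) at an end $c$ of $S_v$ lying over $a_j$ is a simple closed curve $b\subset S_v\setminus p$ cobounding with $c$ an annulus in $\hat S_v$ containing $p$.

The curve $b$ of Section 1 is an example. A star curve is disjoint from $A$ and isotopic to $a_j$ in $S$. *It is isotopic in $S\setminus p$ to no $a_l$:* $l\ne j$ is excluded in $S$; and if $b\sim a_j$ in $S\setminus p$, the disjoint curves $b,a_j$ would cobound an annulus without $p$ besides the one with $p$, so $S$ would be the union of two annuli along their boundaries, a torus. So $A\cup\{b\}$ is a multicurve in $S\setminus p$. The element $T_bT_{a_j}^{-1}$ is trivial in $\mathrm{Mod}(S)$, so it lies in $\pi_1(S,p)$; it is nontrivial, and it is, up to inversion, the push along a loop in $S_v$ parallel to $c$.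

**Lemma 10.2.** (S1) Star curves $b,b'$ for $(A,p)$ that are not isotopic in $S\setminus p$ satisfy $i(b,b')\ne0$. (S2) For every star curve $b$ there is a point push $\gamma\in\pi_1(S_v,p)$ such that $\gamma b$ is a star curve at the same end, and $\gamma b\not\sim b$ in $S\setminus p$.

*Proof.* (S1) Suppose $i(b,b')=0$. If $b\cap b'\ne\emptyset$, perturb $b$ to be transverse to $b'$. If they still meet, there is a bigon in $S\setminus p$ between them. No curve of $A$ meets it, since such a curve, being disjoint from $b\cup b'$, would lie inside a disc. So the bigon lies in $S_v\setminus p$ and is removed by an isotopy in $S_v\setminus p$, which keeps both curves star curves at the same ends. So we may assume $b\cap b'=\emptyset$. Let $Q,Q'\ni p$ be the annuli, $Q$ between $b$ and $c$.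

Suppose $b'\subset Q$. It is essential in $S$, so it is a core curve of $Q$ and cuts it into an annulus next to $b$ and one next to $c$. If $p$ lies in the one next to $c$, then $b'\sim b$ in $S\setminus p$, contrary to hypothesis. If $p$ lies in the one next to $b$, then $b'$ is parallel to $c$ in the complement of $p$, so isotopic in $S\setminus p$ to a curve of $A$, which is impossible for a star curve. So $b'\not\subset Q$, and symmetrically $b\not\subset Q'$. The frontier of $Q$ in $\hat S_v$ is $b$, and $b'$ is connected and disjoint from $b$, so $b'\cap Q=\emptyset$. Now $Q$ is connected, contains $p$ and misses $b'$, so it lies in the component of $\hat S_v\setminus b'$ containing $p$, which is $Q'\setminus b'$. Then $b\subset Q'$, a contradiction.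

(S2) A push $\gamma$ along a loop in $S_v$ is supported in a compact part of $S_v$, so $\gamma b$ cobounds with $c$ the annulus $\gamma(Q)\ni p$: it is a star curve at the same end. If $\gamma b\sim b$ for all such $\gamma$, then all of them commute with $T_b$ and with $T_{a_j}$, so $T_bT_{a_j}^{-1}\ne1$ is central in the image of $\pi_1(S_v,p)$ in $\pi_1(S,p)$, to which it belongs. This image is a nonabelian free group, as $\chi(S_v)<0$ and $S_v$ is $\pi_1$-injective. So its center is trivial, a contradiction. $\square$

**The flat $Z_\omega$ and its translations.** Let $z_h$ and $Z$ be as in Section 1. For $v\in V$ put $\iota(v)=\lim z_{\lfloor iv\rfloor}$ (coordinatewise floor in a basis of $H$). Then $\iota:V\to M$ is bi-Lipschitz onto $Z_\omega$, and $\lim z_{h_i}=\iota(\lim h_i/i)$. Left multiplication by the sequence $(z_{\lfloor iv\rfloor})_i$ induces an isometry $T_v$ of $M$ with $T_v\iota(u)=\iota(u+v)$. We do not claim, or need, that $T_v$ preserves the median.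

**Lemma 10.3.** There are subgroups $E,\bar E<\Gamma_H$, free abelian of rank $n=k+1$, consisting of multitwists on fixed multicurves of $S\setminus p$, with $E_\omega\cap\bar E_\omega=Z_\omega$.

*Proof.* Let $b$ be a star curve at some end of $S_v$, over some $a_j$, and $\bar b=\gamma b$ as in (S2). Put
$$E=\langle T_bT_{a_j}^{-1}\rangle\times Z,\qquad\bar E=\langle T_{\bar b}T_{a_j}^{-1}\rangle\times Z .$$
They consist of multitwists on $A\cup\{b\}$, resp. $A\cup\{\bar b\}$, and fix $b$, resp. $\bar b$. Clearly $Z_\omega$ lies in both $E_\omega$ and $\bar E_\omega$. Conversely let $e_i=(T_bT_{a_j}^{-1})^{y_i}z_{h_i}\in E$ and $\bar e_i\in\bar E$ with $|e_i|,|\bar e_i|=O(i)$ and $d(e_i,\bar e_i)=o(i)$. By (T2), $d_b(\nu_0,e_i\nu_0)\ge|y_i|-C$. As $\bar e_i$ fixes $\bar b$, which crosses $b$ by (S1), (T3) gives $d_b(\nu_0,\bar e_i\nu_0)\le C$. By (T1), $|y_i|\leq o(i)$. So $d(e_i,z_{h_i})=O(|y_i|)=o(i)$ and $\lim e_i=\lim z_{h_i}\in Z_\omega$. $\square$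

**Lemma 10.4.** For each end $c$ of $S_v$ over a curve $a_j$ with $\tau_j\ne0$ there is a subgroup $E'_c<\Gamma_H$, free abelian of rank $n$, consisting of multitwists on a fixed multicurve of $S\setminus p$, with $Z_\omega\cap E'_{c,\omega}=\iota(V_c)$, $V_c=\ker\tau_j\subset V$. Hence for $v\in V$ the set $T_v(E'_{c,\omega})$ is the image of a bi-Lipschitz embedding of $\mathbb R^n$, and $T_v(E'_{c,\omega})\cap Z_\omega=\iota(v+V_c)$.

*Proof.* The group must see $p$ from the other side of $a_j$, as in Section 1. Choose a star curve $b_c$ at $c$ and let $A'=(A\setminus a_j)\cup\{b_c\}$, a multicurve isotopic to $A$ in $S$. With respect to $(A',p)$ the curve $a_j$ is a star curve at an end over $b_c$, since the annulus between $b_c$ and $a_j$ contains $p$ and meets $A'$ only in $b_c$. Lemma 10.2 for $(A',p)$ gives a star curve $b''$ for $(A',p)$ over $b_c$ with $b''\not\sim a_j$ in $S\setminus p$, hence $i(b'',a_j)\ne0$. Put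
$$E'_c=\big\langle T_{b''}T_{b_c}^{-1}\big\rangle\times\Big\{T_{b_c}^{\tau_j(h)}\prod_{l\ne j}T_{a_l}^{\tau_l(h)}:h\in H\Big\}.$$
It lies in $\Gamma_H$ because $b_c$ and $b''$ are isotopic to $a_j$ in $S$. It is free abelian of rank $n$, consists of multitwists on $A'\cup\{b''\}$, all of which fix $b''$, and contains $z_h$ for $h\in\ker\tau_j\cap H$. As $V_c$ is spanned by $\ker\tau_j\cap H$, $\iota(V_c)\subset Z_\omega\cap E'_{c,\omega}$. Conversely, let $|h_i|=O(i)$ and $d(z_{h_i},e_i')=o(i)$ with $e_i'\in E'_c$. Then $d_{a_j}(\nu_0,z_{h_i}\nu_0)\ge|\tau_j(h_i)|-C$ by (T2), and $d_{a_j}(\nu_0,e_i'\nu_0)\le C$ by (T3), as $e_i'$ fixes $b''$. By (T1), $\tau_j(h_i)=o(i)$, so $\lim h_i/i\in V_c$. The last statement follows by applying the isometry $T_v$, which preserves $Z_\omega$ and carries $\iota(V_c)$ to $\iota(v+V_c)$. $\square$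

## 11. Counting orthants

$G$ is PGF by Section 3. Assume $\Gamma$ has a coarse median. By Proposition 9.1, $\operatorname{rank}M\le n=k+1$, so Proposition 8.2 applies to all the $n$-flats of Section 10. Note that Proposition 8.2 needs nothing from the maps $T_v$ beyond $T_v(E'_{c,\omega})$ being a bi-Lipschitz flat.

**Step 1.** *There is a $k$-box inside $Z_\omega$, with interior open in $Z_\omega$.* Near $o=\iota(0)$, $E_\omega$ and $\bar E_\omega$ are finite unions of $n$-boxes $R_i\subset E_\omega$ and $\bar R_j\subset\bar E_\omega$. So near $o$, $Z_\omega=E_\omega\cap\bar E_\omega$ is the finite union of the sets $R_i\cap\bar R_j\subset Z_\omega$. These are closed and convex in $M$, hence sub-boxes of $R_i$ by Lemma 8.3. By Baire, some $R=R_i\cap\bar R_j\cong[0,1]^l$ contains a nonempty open subset of $Z_\omega\cong\mathbb R^k$, so $k\le l$; as $R\subset Z_\omega$, $l\le k$. So $l=k$, and by invariance of domain the open box $O\cong(0,1)^k$ of $R$ is open in $Z_\omega$. The set $R$ is convex in $M$; use its coordinates in $[0,1]^k$.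

**Step 2.** *Near points of $O$, the sets $\iota(v+L)$ are unions of coordinate orthants.* Let $z=\iota(v)\in O$. By Proposition 8.2, near $z$ the flat $T_v(E'_{c,\omega})$ is a finite union of boxes $R'_j\ni z$ contained in it and convex in $M$. So near $z$, $\iota(v+V_c)=Z_\omega\cap T_v(E'_{c,\omega})$ is the union of the sets $R\cap R'_j$, which are closed and convex, hence sub-boxes of $R$ containing $z$. Near its interior point $z$, in coordinates centered at $z$, each factor of such a sub-box is $\{0\}$, a half-interval ending at $0$, or an interval around $0$, and the last is the union of two half-intervals. Hence the germ of $\iota(v+V_c)$ at $z$ is a finite union of germs of closed coordinate orthants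
$$\{x_i=0\ (i\notin I),\ \ \epsilon_ix_i\ge0\ (i\in I)\},\qquad\epsilon_i=\pm1 .$$
Call such germs *cubical*. The intersection of two orthants is an orthant, so finite intersections of cubical germs are cubical. So for every intersection $L$ of some of the $V_c$, the set $\iota(v+L)$ has a cubical germ at $z$. Moreover, it is a union of orthants of dimension exactly $\dim L$: higher-dimensional ones do not embed in $\iota(v+L)\cong\mathbb R^{\dim L}$, and the union of the lower-dimensional ones is closed and nowhere dense in it (invariance of domain, Baire), so the closed union of the $\dim L$-dimensional ones already covers the germ.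

**Step 3.** *The linear algebra of a minimal dependence.* Suppose $\mathcal V_v$ is dependent. Choose distinct $V_1,\dots,V_q\in\mathcal V_v$ whose functionals form a minimal dependent set. As they are pairwise independent, $q\ge3$. Any $q-1$ of the functionals are independent and span the same $(q-1)$-dimensional space. Put $K=\bigcap_{l\le q}V_l$ and $d=\dim K=k-(q-1)$. For $i<j\le q$ let $L_{ij}=\bigcap_{l\ne i,j}V_l$, cut out by $q-2$ independent functionals. Then $\dim L_{ij}=d+1$, $L_{ij}\supset K$, and $L_{ij}\cap L_{i'j'}=K$ for different pairs, because at least $q-1$ of the functionals vanish on the intersection. Let $L_{ij}^\pm$ be the two components of $L_{ij}\setminus K$. These are $q(q-1)$ pairwise disjoint nonempty sets, each invariant under adding elements of $K$.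

**Step 4.** *A point where $\iota(v'+K)$ is a coordinate plane.* Pick $\iota(v)\in O$. The germ of $\iota(v+K)$ there is a union of $d$-dimensional orthants. Let $z'=\iota(v')\in O$, $v'\in v+K$, be a nearby point in the relative interior of one of them (if $d=0$, $z'=\iota(v)$). A relative interior point of a $d$-orthant lies in no other $d$-orthant, since its nonzero coordinates and their signs determine the orthant. So near $z'$ the set $\iota(v'+K)$ is a coordinate $d$-plane $\mathbb R^I$, $|I|=d$, in coordinates centered at $z'$. Let $U\subset O$ be a small open coordinate cube centered at $z'$ in which $\iota(v'+K)$ is $\mathbb R^I$ and, by Step 2 at $z'$, all $\iota(v'+L_{ij})$ are finite unions of closed $(d+1)$-orthants. Let $\Omega_0$ be the positive orthant of $\mathbb R^I$, and let $w\in U$ be a point of its relative interior (if $d=0$, $w=z'$).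

**Step 5.** *Each of the $q(q-1)$ sets owns an orthant next to $\Omega_0$.* Consider $L_{ij}^+$. As $w\in\iota(v'+K)$ and $L_{ij}^++K=L_{ij}^+$, points of $\iota(v'+L_{ij}^+)$ accumulate at $w$. One of the finitely many closed $(d+1)$-orthants $\Omega$ of $\iota(v'+L_{ij})$ contains infinitely many of them accumulating at $w$. So $w\in\Omega$, and $\Omega\setminus\mathbb R^I$ meets $\iota(v'+L_{ij}^+)$ in $U$. Let $J$, $|J|=d+1$, be the index set of $\Omega$ and $\epsilon_i$ its signs. Then $\Omega\cap\mathbb R^I$ is a proper face of $\Omega$, and
$$U\cap\Omega\setminus\mathbb R^I=\Big\{x\in U\cap\Omega:\sum_{i\in J\setminus I}\epsilon_ix_i>0\Big\}$$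
is an intersection of linearly convex sets, so it is connected. It lies in $\iota(v'+L_{ij}^+)\sqcup\iota(v'+L_{ij}^-)$, both pieces being relatively open. It meets the first, so
$$U\cap\Omega\setminus\mathbb R^I\subset\iota(v'+L_{ij}^+).$$
As $w\in\Omega$ has positive coordinates in all directions of $I$, we get $I\subset J$ with positive signs on $I$. Hence $\Omega=\Omega_0\times$ (a half-axis of a coordinate $i_0\notin I$). The same holds for $L_{ij}^-$.

**Step 6.** *The count.* Different sets $L_{ij}^\pm$ give different $\Omega$, because the sets $\iota(v'+L_{ij}^\pm)$ are pairwise disjoint and each $U\cap\Omega\setminus\mathbb R^I$ is nonempty. There are only $2(k-d)=2(q-1)$ orthants of the form $\Omega_0\times$ half-axis. Therefore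
$$q(q-1)\le2(q-1),$$
i.e. $q\le2$, contradicting $q\ge3$. So $\mathcal V_v$ is independent. This proves Theorem B, and with it Theorem A. $\blacksquare$

In the situation of Theorem A, $k=2$, $q=3$ and $d=0$: the three curves $\iota(v+\ker x)$, $\iota(v+\ker y)$, $\iota(v+\ker(x+y))$ through an interior point of a square in $Z_\omega\cong\mathbb R^2$ have six rays meeting only in their common endpoint, and these would have to contain six distinct ones among the four coordinate half-axis germs. The converse of Theorem B, that independence of all $\mathcal V_v$ implies that $\Gamma_H$ is an HHS, is not claimed.
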